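# Graph products of simplicial circles, and coformality over every ring

## 1. Circles that commute along the edges of a complex

Let $\mathcal K$ be a simplicial complex on the vertex set $[m]=\{1,\dots,m\}$. We assume throughout that $\mathcal K$ has no ghost vertices, that is, $\{i\}\in\mathcal K$ for every $i\in[m]$. Call distinct $i,j$ *adjacent* if $\{i,j\}\in\mathcal K$.

**Definition (graph product).** For discrete groups $\Gamma_1,\dots,\Gamma_m$, the graph product $\Gamma^{\mathcal K}$ is the free product of the $\Gamma_i$ modulo the relations saying that $\Gamma_i$ commutes with $\Gamma_j$ whenever $i,j$ are adjacent.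

It depends only on the edges of $\mathcal K$ and is functorial in the $\Gamma_i$. Two points without an edge give $\Gamma_1*\Gamma_2$, and an edge gives $\Gamma_1\times\Gamma_2$. The 4-cycle with all $\Gamma_i=\mathbb Z$ gives $F_2\times F_2$: opposite vertices generate free groups, and the two free groups commute.

Let $S$ be the nerve of the group $\mathbb Z$. So $S_n=\mathbb Z^n$, faces add neighboring entries or drop an end entry, and degeneracies insert a $0$. Since $\mathbb Z$ is abelian, these maps are homomorphisms, and $S$ is a simplicial abelian group with $S_0$ trivial and $|S|\simeq S^1$. Let $t=1\in S_1$. Then $s_0t=(0,1)$ and $s_1t=(1,0)$ in $S_2$.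

**Definition (the simplicial group $G$).** Take $m$ copies $S_{(1)},\dots,S_{(m)}$ of $S$. Let $G=G_{\mathcal K}$ be their degreewise graph product: $G_n$ is the graph product of the groups $S_{(1),n},\dots,S_{(m),n}$. For $I\subseteq[m]$ let $T^I=\prod_{i\in I}S_{(i)}$, let $p_I:G\to T^I$ be the projection that kills $S_{(j)}$ for $j\notin I$, and let $L_I=\ker p_I$. For $I=[m]$ write $T,p,L$.

By functoriality $G$ is a simplicial group, and $G_0=1$. It is a "graph product of circles", and its defining property is strict: for adjacent $i,j$ the two simplicial circles commute on the nose, and each circle is itself commutative on the nose.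

The purpose of $G$ is this. The chains on $G$ will be a model for the chains on the loop space of the Davis–Januszkiewicz space of $\mathcal K$, and the chains on $L$ a model for the chains on the loop space of the moment-angle complex. The strict commutation will produce strict relations between chains, which is what a multiplicative comparison with homology needs.

## 2. Moment-angle complexes, coformality, and the statements

**Definition (polyhedral products).** For a pair $(X,Y)$,
$$(X,Y)^{\mathcal K}=\bigcup_{\sigma\in\mathcal K}\prod_{i=1}^mY_i^\sigma\subseteq X^m,\qquad Y_i^\sigma=X\ (i\in\sigma),\quad Y_i^\sigma=Y\ (i\notin\sigma).$$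
The moment-angle complex is $\mathcal Z_{\mathcal K}=(D^2,S^1)^{\mathcal K}$, with the coordinatewise action of $\mathbb T^m=(S^1)^m$. The Davis–Januszkiewicz space is the Borel construction $\mathrm{DJ}(\mathcal K)=E\mathbb T^m\times_{\mathbb T^m}\mathcal Z_{\mathcal K}$.

It is homotopy equivalent to $(\mathbb CP^\infty,*)^{\mathcal K}$, and there is a homotopy fibration $\mathcal Z_{\mathcal K}\to\mathrm{DJ}(\mathcal K)\to B\mathbb T^m$. For two points, $\mathcal Z_{\mathcal K}=D^2\times S^1\cup S^1\times D^2=S^3$ and $\mathrm{DJ}(\mathcal K)\simeq\mathbb CP^\infty\vee\mathbb CP^\infty$. If $\mathcal K=\partial\Delta^{r-1}$, the boundary of a simplex on $r$ vertices, then $\mathcal Z_{\mathcal K}=\partial((D^2)^r)\cong S^{2r-1}$.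

**Definition (flag).** $\mathcal K$ is flag if every set of pairwise adjacent vertices is a simplex.

The 4-cycle is flag. The hollow triangle $\partial\Delta^2$ is not.

**Definition (coformal).** Let $\mathbf k$ be a commutative ring with unit and $X$ simply connected. The singular chains $C_*(\Omega X;\mathbf k)$ on the Moore loop space form a dga (differential graded algebra) under concatenation, with homology the Pontryagin algebra $H_*(\Omega X;\mathbf k)$. The space $X$ is coformal over $\mathbf k$ if $C_*(\Omega X;\mathbf k)$ and $H_*(\Omega X;\mathbf k)$, the latter with zero differential, are joined by a zigzag of dga quasi-isomorphisms. Over $\mathbb Q$ this agrees with the classical notion.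

For example, $S^5$ is coformal over every $\mathbf k$. By the Bott–Samelson theorem $H_*(\Omega S^5;\mathbf k)$ is the free algebra $\mathbf k\langle w\rangle$, $|w|=4$. Sending $w$ to a cycle representing a generator of $H_4$ defines a dga map $\mathbf k\langle w\rangle\to C_*(\Omega S^5;\mathbf k)$, because a free algebra imposes no relations, and this map is a quasi-isomorphism.

Over $\mathbb Q$, $\mathrm{DJ}(\mathcal K)$ is coformal if and only if $\mathcal K$ is flag, and $\mathcal Z_{\mathcal K}$ is coformal when $\mathcal K$ is flag. The paper of Fedor Vylegzhanin, "Loop homology of moment-angle complexes in the flag case", arXiv:2403.18450 (2024), is the source of the following conjecture: *for flag $\mathcal K$, both spaces are coformal over any commutative ring with unit.* We prove it.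

**Definition (the algebras $A$ and $B$).** Let $A=A_{\mathcal K}$ be the graded $\mathbf k$-algebra with generators $u_1,\dots,u_m$ of degree $1$ and relations
$$u_i^2=0,\qquad u_iu_j+u_ju_i=0\quad(\{i,j\}\in\mathcal K,\ i\neq j).$$
In the free algebra with primitive generators $u_i$ (tensor products carry the Koszul sign) these relators are primitive. For instance $(u\otimes1+1\otimes u)^2=u^2\otimes1+u\otimes u-u\otimes u+1\otimes u^2$. So $A$ is a graded bialgebra with $u_i$ primitive. For $I\subseteq[m]$ let $\Lambda_I=\Lambda[u_i:i\in I]$ be the exterior bialgebra, $\pi_I:A\to\Lambda_I$ the bialgebra map with $u_j\mapsto0$ for $j\notin I$, and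
$$\rho_I=(\mathrm{id}\otimes\pi_I)\Delta:A\to A\otimes\Lambda_I,\qquad B_I=\{x\in A:\rho_I(x)=x\otimes1\}.$$
Since $\rho_I$ is an algebra map, $B_I$ is a subalgebra. For $I=[m]$ write $\Lambda,\pi,\rho,B$.

**Theorem 1.** Let $\mathcal K$ be flag without ghost vertices and $\mathbf k$ any commutative ring with unit. There are zigzags of dga quasi-isomorphisms $C_*(\Omega\mathrm{DJ}(\mathcal K);\mathbf k)\simeq A$ and $C_*(\Omega\mathcal Z_{\mathcal K};\mathbf k)\simeq B$, where $A,B$ have zero differential. Hence $\mathrm{DJ}(\mathcal K)$ and $\mathcal Z_{\mathcal K}$ are coformal over $\mathbf k$, with $H_*(\Omega\mathrm{DJ}(\mathcal K);\mathbf k)\cong A$ and $H_*(\Omega\mathcal Z_{\mathcal K};\mathbf k)\cong B$.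

**Theorem 2.** Let $\mathcal K$ have no ghost vertices.

(a) If $\mathbf k\ne0$, then $\mathrm{DJ}(\mathcal K)$ is coformal over $\mathbf k$ if and only if $\mathcal K$ is flag.

(b) For $\mathcal K$ flag, the normalized chains on $\Omega\mathrm{DJ}(\mathcal K)$ are joined to $H_*(\Omega\mathrm{DJ}(\mathcal K);\mathbf k)$ by a zigzag of quasi-isomorphisms of dg bialgebras.

(c) For $\mathcal K$ flag and any $I\subseteq[m]$, $J=[m]\setminus I$, the Borel construction $E\mathbb T^J\times_{\mathbb T^J}\mathcal Z_{\mathcal K}$ is coformal over every $\mathbf k$.

(d) For $\mathcal K$ flag, $H_*(\Omega\mathcal Z_{\mathcal K};\mathbf k)\cong B_{\mathbb Z}\otimes\mathbf k$ is a free $\mathbf k$-module.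

There is no converse of type (a) for $\mathcal Z_{\mathcal K}$: for the non-flag complex $\partial\Delta^2$ we have $\mathcal Z_{\mathcal K}=S^5$, which is coformal over every $\mathbf k$ as we just saw.

To treat all parts at once, put $X_I=E\mathbb T^J\times_{\mathbb T^J}\mathcal Z_{\mathcal K}$. Then $X_{[m]}=\mathcal Z_{\mathcal K}$ and $X_\varnothing=\mathrm{DJ}(\mathcal K)$. On a first pass the reader may take $I=[m]$.

## 3. One vertex, two points, and the hollow triangle

*One vertex.* Here $G=T=S$, $L=1$, $A=\Lambda[u]$, $B=\mathbf k$, and $\mathcal Z_{\mathcal K}=D^2$, $\mathrm{DJ}\simeq\mathbb CP^\infty$, $\Omega\mathbb CP^\infty\simeq S^1$. Everything is consistent.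

*Two points.* Here $A=\mathbf k\langle u_1,u_2\rangle/(u_1^2,u_2^2)$ has the alternating words as a basis, two in each positive degree. We compute $B$ by hand. Let $w=u_1u_2+u_2u_1$. It is primitive and $\pi(w)=0$, so $\rho(w)=w\otimes1$ and $w\in B$. Moreover $w^n=(u_1u_2)^n+(u_2u_1)^n$, since the mixed products contain a square.

Now look at the component of $\rho$ in $A_{q-1}\otimes\Lambda_1$ on an alternating word of length $q$. It is the signed sum over ways to move one letter to the right-hand factor. For $q\ge2$, removing an interior letter leaves a square, hence $0$, so only the end letters contribute. If the word starts with $i$ and ends with $j$, the component is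
$$(\text{word without its last letter})\otimes u_j+(-1)^{q-1}(\text{word without its first letter})\otimes u_i .$$
Let $P_1,P_2$ be the alternating words of length $q-1$ that start with $u_1,u_2$. For $q\geq3$ odd, $i=j$ and the component is $(P_1+P_2)\otimes u_i$. So a combination $a\,u_1u_2\cdots u_1+b\,u_2u_1\cdots u_2$ can lie in $B$ only if $a=b=0$. For $q=1$, $\rho(x)=x\otimes1+1\otimes x$, so $B_1=0$. For $q=2n$ the components of $(u_1u_2)^n$ and $(u_2u_1)^n$ are $P_1\otimes u_2-P_2\otimes u_1$ and its negative, so a combination with coefficients $a,b$ in $B$ has $a=b$. Hence $B=\mathbf k[w]$, $|w|=2$. This agrees with $H_*(\Omega S^3;\mathbf k)$, as Theorem 1 predicts.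

*The hollow triangle.* The graph of $\partial\Delta^2$ is complete, so $G=T$ and $A=\Lambda[u_1,u_2,u_3]$, exactly as for the full triangle. But $\mathcal Z_{\partial\Delta^2}=S^5$ has infinitely many nonzero loop homology groups. So $G$ cannot be a model without flagness. We will see in Lemma 4 that flagness is used precisely to identify the classifying space of $G$.

## 4. Why cycles in the loop space do not give a map out of $A$

The $S^5$ example suggests a first attempt for $\mathrm{DJ}(\mathcal K)$: choose $1$-cycles $a_i\in C_1(\Omega\mathrm{DJ}(\mathcal K))$ representing the $m$ coordinate classes, and send $u_i\mapsto a_i$. From the free algebra this is fine. To descend to $A$ we need $a_i^2=0$ and $a_ia_j+a_ja_i=0$ as *chains*, and homology only gives boundaries.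

Test this with one vertex. Let $\alpha:\Delta^1\to\Omega S^2\to\Omega\mathbb CP^\infty$ be the adjoint circle: $\alpha(s)$ runs up the meridian $s$ of $S^2$ and down a fixed meridian, all loops parametrized with length $1$, and $\alpha(0)=\alpha(1)$. Its class $a$ is a cycle generating $H_1$. The shuffle product is
$$a^2=(s_1\alpha)(s_0\alpha)-(s_0\alpha)(s_1\alpha).$$
The first simplex concatenates two loops $\alpha(s)*\alpha(s')$, and the second concatenates the same two in the other order. The loops have equal length, so the concatenation determines the pair, and the two orders agree only if $\alpha(s)=\alpha(s')$. At interior points of $\Delta^2$ with $s\ne s'$ this fails, so the two simplices are different. Neither is degenerate, since each is injective on the interior of $\Delta^2$. Thus $a^2\ne0$, even in normalized chains. It is a boundary, but choosing a chain that bounds it gives no algebra map out of $\Lambda[u]$.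

In $N_*(S)$ the same formula gives zero: $(s_1t)(s_0t)=(s_0t)(s_1t)$ because $S_2$ is abelian. So we replace the loop space by the simplicial group $G$, where the relations of $A$ hold on the nose. Three things must then be shown: that $G$ is a model for $\Omega\mathrm{DJ}(\mathcal K)$ when $\mathcal K$ is flag (Sections 5 and 6); that $A\to N_*(G)$ is a quasi-isomorphism (Sections 7 and 8); and how to pass from $G$ to $L$ (Sections 9 and 10), where a second difficulty appears.

## 5. Chains on simplicial groups and on loop spaces

*Conventions.* $N_*$ denotes normalized chains over $\mathbf k$, of simplicial sets or (singular) of spaces. For a topological monoid, unnormalized $\to$ normalized singular chains is a dga quasi-isomorphism, so we may use either. Spaces are compactly generated weak Hausdorff, so geometric realization preserves finite limits. For a simplicial monoid $H$, $N_*(H)$ is a dga via the shuffle map $N_*(X)\otimes N_*(Y)\to N_*(X\times Y)$ and a dg coalgebra via Alexander–Whitney, $\Delta x=\sum_ix|_{0\dots i}\otimes x|_{i\dots n}$. The shuffle map is a morphism of dg coalgebras (Eilenberg–Moore, *Homology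 and fibrations I*, (17.6)), so $N_*(H)$ is a dg bialgebra: $\Delta$ and the counit $\varepsilon$ are dga maps. It is $\mathbf k$-free and non-negatively graded. Quasi-isomorphisms between such complexes are chain homotopy equivalences, hence are preserved by tensor products.

*Base points.* A based weak equivalence of path-connected spaces induces a weak equivalence of Moore loop monoids. If a path in $X$ joins $x$ to $x'$, attach a whisker $[0,1]$ to $X$ at $x$ with free end $y$, and call the result $X'$. Collapsing the whisker, or running it along the path, gives two maps $X'\to X$. Both restrict to the identity on $X$, so both are homotopy equivalences, and they give weak equivalences of monoids $\Omega(X,x)\leftarrow\Omega(X',y)\to\Omega(X,x')$. Hence a zigzag of unbased weak equivalences between path-connected spaces gives a zigzag of dga quasi-isomorphisms of chains on loops (of dg bialgebras, for normalized chains).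

**Lemma 3.** Let $H$ be a simplicial group and $E$ a weakly contractible simplicial set with free left $H$-action, $X=|E/H|$ connected. Then $C_*(\Omega X;\mathbf k)$ and $N_*(H)$ are joined by a zigzag of dga quasi-isomorphisms (with normalized chains, of dg bialgebras).

*Proof.* The plan is to find a topological monoid $M$ with weak equivalences of monoids to both $|H|$ and $\Omega X$.

**Step 1: construct $M$.** The map $E\to E/H$ is a Kan fibration (May, *Simplicial Objects*, §18), so $|E|\to X$ is a Serre fibration (Quillen 1968). The isomorphism $H\times E\cong E\times_{E/H}E$, $(h,e)\mapsto(e,he)$, realizes to a homeomorphism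
$$|H|\times|E|\cong|E|\times_X|E|.\tag{1}$$
Fix $q\in|E|$ over the base point of $X$. Let $M$ be the space of pairs $(\gamma,h)$ with $h\in|H|$ and $\gamma$ a Moore path in $|E|$ from $q$ to $hq$. It is a monoid under $(\gamma,h)(\gamma',h')=(\gamma*(h\gamma'),hh')$, since $h\gamma'$ runs from $hq$ to $hh'q$. Both $(\gamma,h)\mapsto h\in|H|$ and $(\gamma,h)\mapsto\text{image of }\gamma\in\Omega X$ are monoid maps; for the second, $h\gamma'$ and $\gamma'$ have the same image.

**Step 2: $M\to|H|$ is a weak equivalence.** It is the pullback along $h\mapsto hq$ of the endpoint fibration (Moore paths in $|E|$ from $q$) $\to|E|$. That fibration has contractible total space and weakly contractible base, so its fibers are weakly contractible. Hence so are those of $M\to|H|$.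

**Step 3: $M\to\Omega X$ is a weak equivalence.** If a path from $q$ ends at $e$ over the base point, then by (1) there is a unique $h$ with $e=hq$, and it depends continuously on $e$. So $M$ is the fiber over the base point of the composite of Serre fibrations (Moore paths in $|E|$ from $q$) $\to|E|\to X$, whose total space is contractible. It maps to the fiber $\Omega X$ of (Moore paths in $X$) $\to X$, whose total space is also contractible. Comparing long exact sequences gives the claim.

**Step 4: apply chains.** The unit $H\to\mathrm{Sing}|H|$ is a homomorphism of simplicial groups and a weak equivalence. Applying $N_*$ we get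
$$N_*(H)\to N_*(|H|)\leftarrow N_*(M)\to N_*(\Omega X).\qquad\square$$

For a simplicial group $H$ let $EH$ be the diagonal of the bisimplicial set $(n,q)\mapsto H_n^{q+1}$ with diagonal free left $H$-action. It is weakly contractible, since for each fixed $n$ the simplicial set in the variable $q$ is contractible. The quotient $BH=EH/H$ is the diagonal of the nerves $N(H_n)$.

## 6. Flagness and the classifying space of $G$

The next lemma is the only place where flagness enters the construction.

**Lemma 4.** Let $\mathcal K$ be flag and $\Gamma_i$ discrete groups. Put $\Gamma^\sigma=\prod_{i\in\sigma}\Gamma_i$ and $X_{\mathcal K}=\bigcup_{\sigma\in\mathcal K}N(\Gamma^\sigma)\subseteq N(\prod_i\Gamma_i)$. Then the natural map $X_{\mathcal K}\to N(\Gamma^{\mathcal K})$ is a weak equivalence.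

*Proof.* A simplex of $N(\prod\Gamma_i)$ lies in $X_{\mathcal K}$ iff its support, the set of $i$ for which its $i$-th coordinate is not all trivial, is in $\mathcal K$. The homomorphisms $\Gamma^\sigma\to\Gamma^{\mathcal K}$ agree on intersections, so the map is defined. We show by induction on the number of vertices that $X_{\mathcal K}$ is aspherical and the map is an isomorphism on $\pi_1$. With no vertices both sides are points.

**Step 1: decompose.** Let $v$ be a vertex. A set of neighbors of $v$ that is a simplex of $\mathcal K$ consists, together with $v$, of pairwise adjacent vertices, so by flagness it lies in $\mathrm{lk}\,v$. Thus $\mathrm{lk}\,v$ is the full subcomplex on the neighbors of $v$, and $\mathrm{lk}\,v$ and $\mathcal K\setminus v$ are both flag. Looking at supports,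
$$X_{\mathcal K}=X_{\mathcal K\setminus v}\cup X_{\mathrm{st}\,v},\qquad X_{\mathrm{st}\,v}=N(\Gamma_v)\times X_{\mathrm{lk}\,v},\qquad X_{\mathcal K\setminus v}\cap X_{\mathrm{st}\,v}=X_{\mathrm{lk}\,v}.$$
By induction the three pieces $X_{\mathcal K\setminus v}$, $X_{\mathrm{st}\,v}$, $X_{\mathrm{lk}\,v}$ are aspherical with fundamental groups $\Gamma^{\mathcal K\setminus v}$, $\Gamma_v\times\Gamma^{\mathrm{lk}\,v}$, $\Gamma^{\mathrm{lk}\,v}$.

**Step 2: compute $\pi_1$.** By van Kampen, $\pi_1(X_{\mathcal K})=\Gamma^{\mathcal K\setminus v}*_{\Gamma^{\mathrm{lk}\,v}}(\Gamma_v\times\Gamma^{\mathrm{lk}\,v})$. Its presentation has the groups $\Gamma_i$ as generators, the commutations along edges of $\mathcal K\setminus v$, and the commutation of $\Gamma_v$ with $\Gamma_i$ for each neighbor $i$ of $v$. That is the presentation of $\Gamma^{\mathcal K}$, and the natural map realizes the identification.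

**Step 3: asphericity.** The map $\Gamma^{\mathrm{lk}\,v}\to\Gamma_v\times\Gamma^{\mathrm{lk}\,v}$ is injective. The map $\Gamma^{\mathrm{lk}\,v}\to\Gamma^{\mathcal K\setminus v}$ is injective because it has a retraction killing the $\Gamma_i$ for non-neighbors $i$; this is well defined since edges between neighbors of $v$ are edges of $\mathrm{lk}\,v$. So the factors inject into the amalgam. Hence in the universal cover of $X_{\mathcal K}$ the preimages of the three pieces are disjoint unions of universal covers of these pieces, all contractible. In Mayer–Vietoris, $H_n$ of the universal cover for $n\ge2$ sits between $H_n$ of the two pieces and $H_{n-1}$ of the intersection, which vanish. So the universal cover is simply connected and acyclic, hence contractible. $\square$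

*Where this fails for $\partial\Delta^2$.* With $\Gamma_i=\mathbb Z$ the group $\Gamma^{\mathcal K}$ is $\mathbb Z^3$, and $X_{\mathcal K}$ has the homotopy type of the $3$-torus without its top cell. Its universal cover is the $2$-skeleton of the cubical lattice in $\mathbb R^3$, which has $H_2\ne0$. In the proof, $\mathrm{lk}\,v$ is two points but the full subcomplex on the two neighbors is an edge, so the retraction in Step 3 does not exist.

**Lemma 5.** Let $\mathcal K$ be flag. There is a weak equivalence $(|BS|,*)^{\mathcal K}\to|BG|$ whose composite with $|BG|\to|BT|=|BS|^m$ is the inclusion. For every $I\subseteq[m]$ the spaces $|EG/L_I|$ and $X_I$ are joined by a zigzag of weak equivalences. In particular $|BG|\simeq\mathrm{DJ}(\mathcal K)$ and $|EG/L|\simeq\mathcal Z_{\mathcal K}$.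

*Proof.* **Step 1: a polyhedral product model of $|BG|$.** For $\sigma\in\mathcal K$ regard $T^\sigma$ as a subgroup of $T$. For each $n$, Lemma 4 gives a weak equivalence $\bigcup_{\sigma}N(T^\sigma_n)\to N(G_n)$, natural in $n$. Taking diagonals preserves levelwise weak equivalences, so $\bigcup_\sigma BT^\sigma\to BG$ is a weak equivalence, and $|\bigcup_\sigma BT^\sigma|=(|BS|,*)^{\mathcal K}\subseteq|BS|^m$. The composite with $|BG|\to|BT|$ is the inclusion by construction. By the fibration $|S|\to|ES|\to|BS|$, $|BS|$ is a CW $K(\mathbb Z,2)$.

**Step 2: compare with the Borel construction.** Let $ES^1=S^\infty$, $W=ES^1\times_{S^1}D^2$ and $V=ES^1\times_{S^1}S^1\cong S^\infty$. Then $W$ is the mapping cylinder of the quotient map $S^\infty\to\mathbb CP^\infty$, which is cellular when $S^\infty$ has skeleta $S^k$. So $(W,V)$ is a CW pair, $V$ is contractible, and $W\to\mathbb CP^\infty$ and $W\to W/V$ are homotopy equivalences. In particular $W/V$ is a CW $K(\mathbb Z,2)$. With $E\mathbb T^m=(ES^1)^m$ we have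
$$\mathrm{DJ}(\mathcal K)=E\mathbb T^m\times_{\mathbb T^m}\mathcal Z_{\mathcal K}=(W,V)^{\mathcal K}\subseteq W^m,$$
and $\mathrm{DJ}(\mathcal K)\to B\mathbb T^m$ is $(W,V)^{\mathcal K}\subseteq W^m\xrightarrow{\simeq}(\mathbb CP^\infty)^m$.

The map $(W,V)\to(W/V,*)$ induces $(W,V)^{\mathcal K}\to(W/V,*)^{\mathcal K}$. On each of the subcomplexes indexed by $\sigma\in\mathcal K$ it is a product of homotopy equivalences, and the pieces for $\sigma$ and $\tau$ meet in the piece for $\sigma\cap\tau$. By the gluing lemma it is a homotopy equivalence. A based homotopy equivalence $W/V\simeq|BS|$ induces coordinatewise equivalences $(W/V,*)^{\mathcal K}\simeq(|BS|,*)^{\mathcal K}$ and $(W/V)^m\simeq|BS|^m$. So the maps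
$$\mathrm{DJ}(\mathcal K)\to B\mathbb T^m,\quad(W,V)^{\mathcal K}\subseteq W^m,\quad(W/V,*)^{\mathcal K}\subseteq(W/V)^m,\quad(|BS|,*)^{\mathcal K}\subseteq|BS|^m,\quad|BG|\to|BT|$$
are joined by commutative squares with weak equivalences on sources and targets. The equivalences on targets are coordinatewise, so the squares remain commutative after projecting all targets to the coordinates in $I$. Hence $|BG|\simeq\mathrm{DJ}(\mathcal K)$, and the homotopy fibers of $|BG|\to|BT^I|$ and $\mathrm{DJ}(\mathcal K)\to B\mathbb T^I$ are weakly equivalent. (All targets are path-connected, so base points do not matter.)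

**Step 3: the homotopy fiber of $\mathrm{DJ}(\mathcal K)\to B\mathbb T^I$ is $X_I$.** The map
$$E\mathbb T^m\times_{\mathbb T^J}\mathcal Z_{\mathcal K}\to\mathrm{DJ}(\mathcal K)\times_{B\mathbb T^I}E\mathbb T^I,\qquad[(e_I,e_J),z]\mapsto\big([(e_I,e_J),z],e_I\big)$$
is a map of principal $\mathbb T^I$-bundles over $\mathrm{DJ}(\mathcal K)$, hence a homeomorphism. The right side is the homotopy fiber, since $E\mathbb T^I\to B\mathbb T^I$ is a fibration with contractible total space. As $\mathbb T^J$ acts trivially on $E\mathbb T^I$, the left side is $E\mathbb T^I\times X_I\simeq X_I$.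

**Step 4: the homotopy fiber of $|BG|\to|BT^I|$ is $|EG/L_I|$.** Since $G/L_I=T^I$, the map $EG/L_I\to BG\times_{BT^I}ET^I$ is a $T^I$-equivariant map of free $T^I$-simplicial sets inducing the identity on the quotients $BG$, so it is an isomorphism. Since $|ET^I|\to|BT^I|$ is a Serre fibration with weakly contractible total space, $|EG/L_I|=|BG|\times_{|BT^I|}|ET^I|$ is weakly equivalent to the homotopy fiber. $\square$

*Simple connectivity.* Coformality is defined for simply connected spaces, so we check the $X_I$. The space $\mathrm{DJ}(\mathcal K)\simeq(\mathbb CP^\infty,*)^{\mathcal K}$ has a cell structure with one $0$-cell and otherwise even-dimensional cells of positive dimension, so it is simply connected. Since there are no ghost vertices, $(W,V)^{\mathcal K}$ contains the product with $W$ in the $i$-th place and $V$ elsewhere, for each $i$. So $\pi_2(\mathrm{DJ}(\mathcal K))\to\pi_2(B\mathbb T^m)=\mathbb Z^m$ is onto, and the exact sequence of the fibration shows that $\mathcal Z_{\mathcal K}$ is connected and simply connected. As $X_I$ fibers over $B\mathbb T^J$ with fiber $\mathcal Z_{\mathcal K}$, it is simply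 connected too.

Since $G_0=1$, the simplicial set $EG$ has one vertex, and $EG/L_I$ is connected. Lemma 3 with $E=EG$ and $H=L_I$, together with Lemma 5, gives for $\mathcal K$ flag a zigzag of dga quasi-isomorphisms
$$C_*(\Omega X_I;\mathbf k)\simeq N_*(L_I).\tag{2}$$
In particular $C_*(\Omega\mathrm{DJ}(\mathcal K))\simeq N_*(G)$ (case $I=\varnothing$, $L_\varnothing=G$) and $C_*(\Omega\mathcal Z_{\mathcal K})\simeq N_*(L)$. With normalized chains these are zigzags of dg bialgebras.

## 7. Normal forms in a graph product

To compute the homology of $G$ we need to know its elements. Let $\Gamma=\Gamma^{\mathcal K}$ be a graph product of discrete groups; here $\mathcal K$ need not be flag. A *word* is a sequence of syllables $(i,g)$ with $1\ne g\in\Gamma_i$. A *shuffle* interchanges two neighboring syllables with adjacent labels. So syllables whose labels are equal or non-adjacent never change order. A word is *reduced* if between any two consecutive occurrences of a label $i$ there is a syllable whose label is not adjacent to $i$. It is *$i$-initial* if it contains the label $i$ and all syllables before the first $i$-syllable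 have labels adjacent to $i$.

For two non-adjacent labels $1,2$, the word $(1,g)(2,h)(1,g')$ is reduced, $1$-initial and not $2$-initial. For adjacent labels the same word is not reduced, and it represents the same element as $(1,gg')(2,h)$ (if $gg'\neq1$) or $(2,h)$.

Being reduced and being $i$-initial depend only on labels, and both are shuffle-invariant, because syllables with label not adjacent to $i$ never cross $i$-syllables. The value of the first $i$-syllable is shuffle-invariant. So is the shuffle class of the word with its first $i$-syllable deleted: a shuffle involving that syllable becomes invisible, and any other stays a shuffle. Let $R$ be the set of shuffle classes of reduced words, and $R_i\subseteq R$ the classes that are not $i$-initial.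

**Lemma 6.** Each element of $\Gamma$ is represented by a unique element of $R$, and a product of at most $q$ syllables has reduced length at most $q$.

*Proof.* **Step 1: a bijection $\Gamma_i\times R_i\cong R$,** $(1,r)\mapsto r$ and $(h,r)\mapsto(i,h)r$ for $h\ne1$. It will let $\Gamma_i$ act on $R$. If $r\in R_i$, then $(i,h)r$ is reduced: the only new consecutive pair is the new $i$ and the first $i$ of $r$ (if any), and the latter is preceded in $r$ by a syllable with label not adjacent to $i$. It is $i$-initial.

Conversely let $w$ be reduced and $i$-initial, and delete its first $i$-syllable. The result is reduced. Indeed, suppose the deleted syllable lay between two occurrences of a label $j\ne i$. Then $j$ occurs before the first $i$, so $j$ is adjacent to $i$, and the deleted syllable was not a needed separator. The result is not $i$-initial, since a further $i$ was separated from the deleted one by a syllable with label not adjacent to $i$. As $w$ shuffles to the deleted syllable followed by the rest, the two constructions are inverse.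

**Step 2: $\Gamma$ acts on $R$.** Let $\Gamma_i$ act on $R\cong\Gamma_i\times R_i$ by left multiplication on the first factor. Let $i,j$ be adjacent. Deleting the first $i$-syllable of an $i$-initial word changes the set of labels occurring before the first $j$ by at most the label $i$, which is adjacent to $j$. So it affects neither $j$-initiality nor the first $j$-syllable, and symmetrically with $i,j$ exchanged. Hence stripping the initial $i$- and $j$-syllables, in either order, gives the same bijection
$$R\cong\Gamma_i\times\Gamma_j\times(R_i\cap R_j),$$
in which $\Gamma_i$ and $\Gamma_j$ act on the first and second factor. So the two actions commute, and $\Gamma$ acts on $R$.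

**Step 3: uniqueness.** Let $w=(i_1,g_1)\cdots(i_q,g_q)$ be reduced. Its tail $w'=(i_2,g_2)\cdots(i_q,g_q)$ is reduced. It is not $i_1$-initial, because a first $i_1$ in $w'$ is preceded in $w'$ by a separator. So $g_1[w']=[w]$, and by induction $g_1\cdots g_q$ sends the empty word to $[w]$. Hence the group element determines $[w]$.

**Step 4: existence.** Shuffling does not change the represented element. In a non-reduced word two syllables with equal labels can be shuffled together and merged, or deleted if their product is $1$. This shortens the word, so a word of length at most $q$ leads to a reduced word of length at most $q$. $\square$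

Let $W$ be the set of shuffle classes of reduced label words and $W_q$ those of length $q$, and fix a representative of each. Since same-label syllables never change order, the elements of $R$ with label class $w$, with chosen representative $i_1\cdots i_q$, correspond bijectively to $\prod_k(\Gamma_{i_k}\setminus1)$.

## 8. The bialgebra quasi-isomorphism $\varphi:A\to N_*(G)$

**Proposition 7.** Let $\mathcal K$ be any complex without ghost vertices. Let $u_i\in N_1(G)$ also denote the class of $t\in S_{(i),1}$. Then $u_i\mapsto u_i$ defines a morphism of dg bialgebras $\varphi:A\to N_*(G)$ ($A$ with zero differential), and $\varphi$ is a quasi-isomorphism. Moreover $A_q$ is $\mathbf k$-free on the monomials $u_w$, $w\in W_q$. If $\varphi_I:\Lambda_I\to N_*(T^I)$ is the case of the full simplex on $I$, then $p_{I*}\varphi=\varphi_I\pi_I$.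

*Proof.* **Step 1: $\varphi$ is defined.** We have $\partial u_i=0$ since $S_0$ is a point. Writing $t_i$ for $t\in S_{(i),1}$, the shuffle formula gives
$$u_iu_j=(s_1t_i)(s_0t_j)-(s_0t_i)(s_1t_j),\qquad u_ju_i=(s_1t_j)(s_0t_i)-(s_0t_j)(s_1t_i).$$
So $u_i^2=0$ as $S$ is abelian. If $i,j$ are adjacent, the sum of the two lines is $0$ because $S_{(i),2}$ and $S_{(j),2}$ commute. Hence $\varphi$ is a dga map. By Alexander–Whitney and $G_0=1$, $\Delta u_i=u_i\otimes1+1\otimes u_i$. As $\Delta$ is multiplicative on both sides, $\varphi$ is a bialgebra map. The identity $p_{I*}\varphi=\varphi_I\pi_I$ holds on generators: for $j\notin I$, $p_I(t_j)$ is the identity of $T^I_1$, a degenerate simplex, which is $0$ in normalized chains.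

**Step 2: filter $G$ by word length.** Let $F_qG\subseteq G$ be the simplicial subset of products of at most $q$ syllables, so $F_0G=\{1\}$. By Lemma 6, $F_qG_n\setminus F_{q-1}G_n\cong\bigsqcup_{w\in W_q}(S_n\setminus1)^q$. So for $q\ge1$, multiplication along the chosen representatives, which sends tuples with a trivial entry to $F_{q-1}G$, induces an isomorphism of simplicial sets
$$\bigvee_{w\in W_q}S^{\wedge q}\cong F_qG/F_{q-1}G.$$

**Step 3: homology of the quotients.** The reduced complex $\tilde N(S)=N(S)/N(*)$ has homology $\mathbf k$ in degree $1$, generated by $u=[t]$. The maps $(\mathbf ku)^{\otimes q}\to\tilde N(S)^{\otimes q}\to\tilde N(S^{\wedge q})$ are quasi-isomorphisms, the second by the reduced Eilenberg–Zilber theorem. The product in $N_*(G)$ is the shuffle map followed by multiplication. So $N(F_qG)/N(F_{q-1}G)$ has homology concentrated in degree $q$, free on the images of $\varphi(u_w)$, $w\in W_q$. For $q=0$, $N(F_0G)=\mathbf k$.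

**Step 4: compare with $A$.** A non-reduced monomial in $A$ is $0$, because two equal letters can be brought next to each other up to sign. A reduced one is $\pm u_w$ for some $w$. So the $u_w$, $w\in W_q$, span $A_q$. Also $\varphi(A_q)\subseteq N(F_qG)$. In
$$\mathbf k^{W_q}\to A_q\to H_q\big(N(F_qG)/N(F_{q-1}G)\big)$$
the first map is surjective and the composite is an isomorphism. Hence both maps are isomorphisms.

**Step 5: assemble.** By Steps 3 and 4, $\varphi$ is a quasi-isomorphism on the graded pieces of the filtrations $A_{\le q}$ and $N(F_qG)$, which start at $q=0$ and are exhaustive. By induction on $q$ with the five lemma, and passage to the union, $\varphi$ is a quasi-isomorphism. $\square$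

**Proof of Theorem 1 for $\mathrm{DJ}(\mathcal K)$, and of Theorem 2(b).** For $\mathcal K$ flag, (2) and Proposition 7 give $C_*(\Omega\mathrm{DJ}(\mathcal K);\mathbf k)\simeq N_*(G)\xleftarrow{\varphi}A$ as dgas. As $A$ has zero differential, $H_*(\Omega\mathrm{DJ}(\mathcal K);\mathbf k)\cong A$. With normalized chains every map in the zigzag is a bialgebra map. As all these complexes and $A$ are $\mathbf k$-free, the homology inherits the bialgebra structure, and $H_*(\Omega\mathrm{DJ}(\mathcal K);\mathbf k)\cong A$ as bialgebras. This proves (b). $\square$

## 9. Derived coinvariants: a totalization that is a dga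

For $\mathcal Z_{\mathcal K}$ we want to compare $B\subseteq A$ with $N_*(L)\subseteq N_*(G)$, and it is natural to restrict $\varphi$. Try it for two points. The element $w=u_1u_2+u_2u_1\in B$ goes to
$$\varphi(w)=(s_1t_1)(s_0t_2)-(s_0t_1)(s_1t_2)+(s_1t_2)(s_0t_1)-(s_0t_2)(s_1t_1).$$
The four simplices are distinct and nondegenerate in $G_2=\mathbb Z^2*\mathbb Z^2$. Each maps to a nontrivial element of $T_2$; for instance the first maps to $((1,0),(0,1))$. So none lies in $L$, and $\varphi(B)\not\subseteq N_*(L)$.

Both subalgebras do lie in one place. We have $(\mathrm{id}\otimes p_*)\Delta\varphi(w)=(\varphi\otimes\varphi_{[m]})\rho(w)=\varphi(w)\otimes1$, so $\varphi(w)$ is coinvariant, and we will see that chains of $L$ are coinvariant as well. But taking coinvariants is taking a kernel, and kernels do not respect quasi-isomorphisms. So we replace the kernel by a derived version that does, built so that it is again a dga.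

**Construction.** Let $f:C\to D$ be a morphism of dg bialgebras, non-negatively graded and $\mathbf k$-free. Put $R^n=C\otimes D^{\otimes n}$, a tensor product of dgas, with
$$d^0=(\mathrm{id}\otimes f)\Delta\otimes\mathrm{id},\qquad d^i=\Delta\text{ on the }i\text{-th }D\ (1\le i\le n),\qquad d^{n+1}(x)=x\otimes1.$$
These are dga maps satisfying $d^jd^i=d^id^{j-1}$ for $i<j$, by coassociativity and because $f$ is a coalgebra map with $f(1)=1$. Let $\delta=\sum_i(-1)^id^i:R^n\to R^{n+1}$, so $\delta^2=0$. For $x\in R^p$, $y\in R^q$, with $|\cdot|$ the internal degree, put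
$$\mathrm{Tot}(C,D)_d=\prod_nR^n_{d+n},\qquad Dx=\partial x+(-1)^{|x|}\delta x,$$
$$x\cup y=(d^{p+q}\cdots d^{p+1}x)\cdot((d^0)^py)=(x\otimes1^{\otimes q})\cdot((d^0)^py),\qquad x*y=(-1)^{p|y|}\,x\cup y .$$
In each cosimplicial degree only finitely many pairs $(p,q)$ contribute, so $*$ extends to the products. In cosimplicial degree $0$ we have $\ker(\delta:R^0\to R^1)=\{x\in C:(\mathrm{id}\otimes f)\Delta x=x\otimes1\}$, the coinvariants. For example, with $C=A$ and $D=\Lambda$ this kernel is $B$.

**Lemma 8.** $\mathrm{Tot}(C,D)$ is a dga, natural in commutative squares of dg bialgebra maps.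

*Proof.* **Step 1: cofaces of a cup product.** Let $i\le p$. The identities give $d^id^{p+q}\cdots d^{p+1}x=d^{p+q+1}\cdots d^{p+2}d^ix$ and $d^i(d^0)^p=(d^0)^{p+1}$, so $d^i(x\cup y)=d^ix\cup y$. Let $p<i\le p+q+1$. Then $d^i$ sends $x\otimes1^{\otimes q}$ to $x\otimes1^{\otimes q+1}$, and $d^i(d^0)^p=(d^0)^pd^{i-p}$, so $d^i(x\cup y)=x\cup d^{i-p}y$. Finally
$$d^{p+1}x\cup y=(x\otimes1^{\otimes q+1})\cdot(d^0)^{p+1}y=x\cup d^0y.$$

**Step 2: derivation formulas.** In $\delta x\cup y+(-1)^px\cup\delta y$ the terms $(-1)^{p+1}d^{p+1}x\cup y$ and $(-1)^px\cup d^0y$ cancel by the last identity, and the remaining terms are those of Step 1. So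
$$\delta(x\cup y)=\delta x\cup y+(-1)^px\cup\delta y.$$
Since cofaces are dga maps, $\partial(x\cup y)=\partial x\cup y+(-1)^{|x|}x\cup\partial y$ and $\partial\delta=\delta\partial$. Hence $D^2x=(-1)^{|x|}(\partial\delta-\delta\partial)x+\delta^2x=0$.

**Step 3: Leibniz rule.** The total degree of $x$ is $|x|-p$. We claim $D(x*y)=Dx*y+(-1)^{|x|-p}x*Dy$. By Step 2 the left side is
$$(-1)^{p|y|}\big[\partial x\cup y+(-1)^{|x|}x\cup\partial y+(-1)^{|x|+|y|}\delta x\cup y+(-1)^{|x|+|y|+p}x\cup\delta y\big].$$
On the right, $Dx*y=(-1)^{p|y|}\partial x\cup y+(-1)^{|x|+(p+1)|y|}\delta x\cup y$ gives the first and third terms. And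
$$(-1)^{|x|-p}x*Dy=(-1)^{|x|-p}\big[(-1)^{p(|y|-1)}x\cup\partial y+(-1)^{|y|+p|y|}x\cup\delta y\big]$$
gives the second and fourth.

**Step 4: associativity and unit.** For $z\in R^r$, both $(x\cup y)\cup z$ and $x\cup(y\cup z)$ equal $(x\otimes1^{\otimes q+r})\cdot((d^0)^py\otimes1^{\otimes r})\cdot(d^0)^{p+q}z$. The signs are $(-1)^{p|y|+(p+q)|z|}$ and $(-1)^{q|z|+p(|y|+|z|)}$, which agree. The unit is $1\in R^0$. Naturality is clear from the formulas. $\square$

More generally, for a dg right $D$-comodule $Q$ the same formulas, with the coaction in $d^0$, define a cosimplicial complex $Q\otimes D^{\otimes\bullet}$ and a complex $\mathrm{Tot}(Q;D)$.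

**Lemma 9.** (i) A map of cosimplicial complexes that is a quasi-isomorphism in each cosimplicial degree induces a quasi-isomorphism of product totalizations.

(ii) For a complex $V$ and the comodule $V\otimes D$ with coaction $\mathrm{id}\otimes\Delta$, the map $V\to\mathrm{Tot}(V\otimes D;D)$, $x\mapsto x\otimes1\in V\otimes D$, is a quasi-isomorphism. Moreover $0\to V\to V\otimes D\xrightarrow{\delta}V\otimes D\otimes D\to\cdots$ is contractible in the $\delta$-direction.

*Proof.* (i) Let $F^p=\prod_{n\ge p}$. On $\mathrm{Tot}/F^p$ there is a finite filtration by cosimplicial degree, so the map is a quasi-isomorphism there. As $\mathrm{Tot}=\lim_p\mathrm{Tot}/F^p$ along surjections, the Milnor $\lim^1$ sequence finishes the proof.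

(ii) Put $V$ in cosimplicial degree $-1$, with $d^0x=x\otimes1$. For $n\ge0$ let $s:V\otimes D^{\otimes n+1}\to V\otimes D^{\otimes n}$ apply $\varepsilon$ to the first $D$. Then $sd^0=\mathrm{id}$ by the counit axiom (and $\varepsilon(1)=1$ in degree $-1$), and $sd^i=d^{i-1}s$ for $i\ge1$, since $d^i$ does not touch the first $D$. So $s\delta=\mathrm{id}-\delta s$, that is, $s\delta+\delta s=\mathrm{id}$ on the augmented complex. This is the contraction. Also $s$ commutes with $\partial$. Put $hx=(-1)^{|x|}sx$. Then
$$Dhx+hDx=(-1)^{|x|}\partial sx+\delta sx+(-1)^{|x|-1}s\partial x+s\delta x=x,$$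
so the augmented totalization is acyclic. It contains $\mathrm{Tot}(V\otimes D;D)$ as a subcomplex with quotient a shift of $V$, and the connecting map is, up to sign, induced by $x\mapsto x\otimes1$. So that map is a quasi-isomorphism. $\square$

## 10. From $L_I$ to $B_I$ through the totalization

Fix $I\subseteq[m]$. We prove that there are dga quasi-isomorphisms
$$N_*(L_I)\to\mathrm{Tot}(N_*(G),N_*(T^I))\leftarrow\mathrm{Tot}(A,\Lambda_I)\leftarrow B_I,\tag{3}$$
where the totalizations are formed with $f=p_{I*}$ and $f=\pi_I$.

**Step 1: $N_*(L_I)\to\mathrm{Tot}(N_*(G),N_*(T^I))$ is a dga quasi-isomorphism.** First we see that chains of $L_I$ are coinvariant. For a simplex $l$ of $L_I$ of dimension $n$, $p_I(l)$ is the identity simplex, and its faces $p_I(l)|_{i\dots n}$ are degenerate for $i<n$. So in normalized chains $(\mathrm{id}\otimes p_{I*})\Delta l=l\otimes1$. Hence $N_*(L_I)\subseteq N_*(G)=R^0$ lies in $\ker\delta$, and the inclusion is a dga map into the totalization.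

Next we compare $N_*(G)$ with a cofree comodule. The ordered product $s_I:T^I\to G$, which sends $(t_i)_{i\in I}$ to the product of the $t_i$ in increasing order of $i$, is a simplicial map, not a homomorphism, with $p_Is_I=\mathrm{id}$ and $s_I(1)=1$. So $L_I\times T^I\to G$, $(l,t)\mapsto l\,s_I(t)$, is an isomorphism of simplicial sets over $T^I$, with inverse $g\mapsto(g\,s_I(p_Ig)^{-1},p_Ig)$, and it restricts to the inclusion on $L_I\times1$. Let
$$\psi:N_*(G)\cong N_*(L_I\times T^I)\xrightarrow{AW}N_*(L_I)\otimes N_*(T^I),$$
a quasi-isomorphism. If $g\leftrightarrow(l,t)$ has dimension $n$, then both $(\psi\otimes\mathrm{id})(\mathrm{id}\otimes p_{I*})\Delta g$ and $(\mathrm{id}\otimes\Delta)\psi(g)$ equal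
$$\sum_{i\le j}l|_{0\dots i}\otimes t|_{i\dots j}\otimes t|_{j\dots n}.$$
So $\psi$ is a map of right $N_*(T^I)$-comodules, and $\psi(l)=l\otimes1$ for $l\in N_*(L_I)$. It induces a quasi-isomorphism $N_*(G)\otimes N_*(T^I)^{\otimes\bullet}\to(N_*(L_I)\otimes N_*(T^I))\otimes N_*(T^I)^{\otimes\bullet}$ in each cosimplicial degree. The composite
$$N_*(L_I)\to\mathrm{Tot}(N_*(G),N_*(T^I))\to\mathrm{Tot}(N_*(L_I)\otimes N_*(T^I);N_*(T^I))$$
is the map of Lemma 9(ii) with $V=N_*(L_I)$. The composite is a quasi-isomorphism by Lemma 9(ii) and the second map by Lemma 9(i). Hence so is the first.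

**Step 2: $\mathrm{Tot}(A,\Lambda_I)\to\mathrm{Tot}(N_*(G),N_*(T^I))$ is a dga quasi-isomorphism.** It is induced by the square $p_{I*}\varphi=\varphi_I\pi_I$ of dg bialgebra maps from Proposition 7. The maps $\varphi\otimes\varphi_I^{\otimes n}$ are quasi-isomorphisms, because everything is $\mathbf k$-free and non-negatively graded. Apply Lemma 9(i). Here it matters that $\varphi$ and $\varphi_I$ respect coproducts; an algebra map would not be enough.

**Step 3: $B_I\to\mathrm{Tot}(A,\Lambda_I)$ is a dga quasi-isomorphism.** Since $B_I=\ker(\delta:R^0\to R^1)$ for $R^\bullet=A\otimes\Lambda_I^{\otimes\bullet}$, the inclusion is a dga map, $B_I$ having zero differential. We must show that $A$ is a cofree $\Lambda_I$-comodule, and we do this by taking the homology of $\psi$.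

For any $\mathbf k$-free non-negatively graded complex $Q$, the map
$$\theta_Q:H(Q)\otimes\Lambda_I\to H(Q\otimes N_*(T^I)),\qquad[x]\otimes\lambda\mapsto[x\otimes\varphi_I(\lambda)],$$
is an isomorphism, since $\Lambda_I$ is free with zero differential and $\mathrm{id}\otimes\varphi_I$ is a quasi-isomorphism. It is natural in $Q$. For a $\mathbf k$-free, non-negatively graded dg right $N_*(T^I)$-comodule $Q$ with coaction $c$, set $\rho_Q=\theta_Q^{-1}c_*:H(Q)\to H(Q)\otimes\Lambda_I$. This is natural in comodule maps. Let $V=H_*(L_I)$ be the homology of $N_*(L_I)$, and $\theta=\theta_{N_*(L_I)}:V\otimes\Lambda_I\xrightarrow{\cong}H(N_*(L_I)\otimes N_*(T^I))$.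

For $Q=N_*(G)$: as $\varphi$ is a coalgebra map and $p_{I*}\varphi=\varphi_I\pi_I$, we have $(\mathrm{id}\otimes p_{I*})\Delta\varphi=(\varphi\otimes\varphi_I)\rho_I$. So $\rho_Q\varphi_*=(\varphi_*\otimes\mathrm{id})\rho_I$.

For $Q=N_*(L_I)\otimes N_*(T^I)$: we have $(\mathrm{id}\otimes\Delta)(l\otimes\varphi_I\lambda)=l\otimes(\varphi_I\otimes\varphi_I)\Delta\lambda$. So $\rho_Q\theta=(\theta\otimes\mathrm{id})(\mathrm{id}_V\otimes\Delta)$.

Let $\alpha=\theta^{-1}\psi_*\varphi_*:A\to V\otimes\Lambda_I$, an isomorphism. By these two formulas and naturality of $\rho_Q$ for $\psi$,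
$$(\alpha\otimes\mathrm{id})\rho_I=(\theta^{-1}\psi_*\otimes\mathrm{id})\rho_{N_*(G)}\varphi_*=(\theta^{-1}\otimes\mathrm{id})\rho_{N_*(L_I)\otimes N_*(T^I)}\psi_*\varphi_*=(\mathrm{id}_V\otimes\Delta)\alpha.$$
Hence $\alpha\otimes\mathrm{id}$ is an isomorphism of cosimplicial modules $A\otimes\Lambda_I^{\otimes\bullet}\cong(V\otimes\Lambda_I)\otimes\Lambda_I^{\otimes\bullet}$. By Lemma 9(ii), with zero differentials, $B_I=\ker\delta$ corresponds to $V\otimes1$, the map $B_I\to\mathrm{Tot}(A,\Lambda_I)$ is a quasi-isomorphism, and
$$0\to B_I\to A\xrightarrow{\delta}A\otimes\Lambda_I\to A\otimes\Lambda_I^{\otimes2}\to\cdots\quad\text{is contractible.}\tag{4}$$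

For two points and $I=[2]$ the isomorphism $\alpha$ says that $A\cong\mathbf k[w]\otimes\Lambda[u_1,u_2]$ additively. Ranks agree: $1$ in degree $0$ and $2$ in every positive degree on both sides.

**Proof of Theorem 1 for $\mathcal Z_{\mathcal K}$, and of Theorem 2(c).** Let $\mathcal K$ be flag. Combining (2) and (3),
$$C_*(\Omega X_I;\mathbf k)\simeq N_*(L_I)\to\mathrm{Tot}(N_*(G),N_*(T^I))\leftarrow\mathrm{Tot}(A,\Lambda_I)\leftarrow B_I.$$
Since $B_I$ has zero differential, $H_*(\Omega X_I;\mathbf k)\cong B_I$ and $X_I=E\mathbb T^J\times_{\mathbb T^J}\mathcal Z_{\mathcal K}$ is coformal over $\mathbf k$. This is Theorem 2(c), and $I=[m]$ is the second half of Theorem 1. If one prefers non-negatively graded dgas, replace each $\mathrm{Tot}$ by its sub-dga $\ker(D|_{\mathrm{Tot}_0})\oplus\mathrm{Tot}_{>0}$. All homology is concentrated in degrees $\ge0$, and $N_*(L_I)$ and $B_I$ land in these sub-dgas, so nothing else changes. $\square$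

## 11. Base change from $\mathbb Z$

**Proof of Theorem 2(d).** Take $I=[m]$ and $\mathbf k=\mathbb Z$ in (4). A contractible complex stays exact after $\otimes\,\mathbf k$. Since $A_{\mathbb Z}\otimes\mathbf k=A_{\mathbf k}$ compatibly with $\rho$, exactness at the first two places says that $B_{\mathbb Z}\otimes\mathbf k$ maps isomorphically onto $\ker(\delta:A_{\mathbf k}\to A_{\mathbf k}\otimes\Lambda_{\mathbf k})=B_{\mathbf k}$. By Proposition 7, $(A_{\mathbb Z})_q$ is free abelian, so its subgroup $(B_{\mathbb Z})_q$ is free abelian. Hence $H_*(\Omega\mathcal Z_{\mathcal K};\mathbf k)\cong B_{\mathbf k}\cong B_{\mathbb Z}\otimes\mathbf k$ is a free $\mathbf k$-module. $\square$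

## 12. A non-flag complex has an even-degree indecomposable

**Proof of Theorem 2(a).** "If" is Theorem 1. Conversely let $\mathbf k\ne0$ and suppose $X=\mathrm{DJ}(\mathcal K)$ is coformal over $\mathbf k$. Put $C=C_*(\Omega X;\mathbf k)$, $H=H_*(\Omega X;\mathbf k)$ and $\bar H=H_{>0}$. As $X$ is simply connected, $H_0=\mathbf k$. The strategy is to show that coformality makes the indecomposables $\bar H/\bar H^2$ vanish in even degrees, and that a missing face of size at least $3$ prevents this.

**Step 1: $H_n(X;\mathbf k)\cong\bigoplus_{p+q=n}\mathrm{Tor}^H_{p,q}(\mathbf k,\mathbf k)$.** For path-connected $X$ one has $H_*(X;\mathbf k)\cong H_*(\mathbf k\otimes^L_C\mathbf k)$ (Moore, Rothenberg–Steenrod; see Félix–Halperin–Thomas, *Rational Homotopy Theory*, §8). We transport this along the zigzag $C\simeq H$.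

Let $C_1\to C_2$ be a dga quasi-isomorphism. If $P$ is a semifree left $C_1$-module, then $P\to C_2\otimes_{C_1}P$ is a quasi-isomorphism and $C_2\otimes_{C_1}P$ is semifree over $C_2$. So every left $C_1$-module is quasi-isomorphic to the restriction of a $C_2$-module, and likewise for right modules. If $M,N$ are right and left $C_2$-modules and $P\to N$ is a semifree resolution over $C_1$, then $C_2\otimes_{C_1}P\to N$ is a semifree resolution over $C_2$, and $M\otimes_{C_1}P=M\otimes_{C_2}(C_2\otimes_{C_1}P)$. So the derived tensor product is the same over $C_1$ and $C_2$. Running along the zigzag, the left module $\mathbf k$ over $C$ is carried to a dg $H$-module $Y$ with homology $\mathbf k$ in degree $0$, similarly on the right, and the derived tensor product is preserved.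

We identify $Y$. The submodule $\tau_{\ge0}Y=\ker(Y_0\to Y_{-1})\oplus Y_{>0}$ is a dg submodule, because $H$ is non-negatively graded with zero differential. The maps $Y\leftarrow\tau_{\ge0}Y\to H_0(Y)=\mathbf k$ are quasi-isomorphisms of $H$-modules. Since $H_0=\mathbf k$ and $\bar H$ must act by zero for degree reasons, the target is the standard module $\mathbf k$. The same argument works on the right. Hence $H_*(X;\mathbf k)\cong H_*(\mathbf k\otimes^L_H\mathbf k)$. As $H$ has zero differential, this is computed by a graded free resolution, which gives the claim.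

**Step 2: $(\bar H/\bar H^2)_q=0$ for all even $q$.** Tensor $0\to\bar H\to H\to\mathbf k\to0$ with $\mathbf k$ over $H$. Since $\mathbf k\otimes_H\bar H=\bar H/\bar H^2$ lives in positive degrees, its map to $\mathbf k\otimes_HH=\mathbf k$ is zero, and we get $\mathrm{Tor}^H_{1,q}(\mathbf k,\mathbf k)=(\bar H/\bar H^2)_q$. By Step 1 this is a summand of $H_{q+1}(X;\mathbf k)$. As $X\simeq(\mathbb CP^\infty,*)^{\mathcal K}$ has a cell structure with only even-dimensional cells, it vanishes when $q+1$ is odd.

**Step 3: reduce to the boundary of a simplex.** Suppose $\mathcal K$ is not flag. Some set of pairwise adjacent vertices is not a simplex; let $M$ be a minimal non-face inside it and $r=|M|$. Vertices and the relevant pairs are faces, so $r\ge3$, and the full subcomplex on $M$ is $\mathcal K_M=\partial\Delta^{r-1}$. The inclusion of $(\mathbb CP^\infty,*)^{\mathcal K_M}$ into $(\mathbb CP^\infty,*)^{\mathcal K}$ and the projection onto the coordinates in $M$ make the former a retract of the latter. So $H'=H_*(\Omega\mathrm{DJ}(\mathcal K_M);\mathbf k)$ is a retract of $H$ as an algebra, and $\bar H'/\bar H'^2$ is a direct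 summand of $\bar H/\bar H^2$.

**Step 4: $H'$ additively.** We have $\mathcal Z_{\mathcal K_M}\cong S^{2r-1}$. The loop map $\Omega\mathrm{DJ}(\mathcal K_M)\to\Omega B\mathbb T^r\simeq\mathbb T^r$ has a homotopy section: $\bigvee\mathbb CP^\infty\subseteq(\mathbb CP^\infty,*)^{\mathcal K_M}$ lifts each coordinate circle, and one multiplies the $r$ lifts. Multiplying the section with the inclusion of the fiber gives $\Omega\mathrm{DJ}(\mathcal K_M)\simeq\mathbb T^r\times\Omega S^{2r-1}$ as spaces. So $H'$ is free of finite rank in each degree, and the algebra map $H'\to\Lambda[u_1,\dots,u_r]$ is surjective. The homology of $\Omega S^{2r-1}$ is $\mathbf k$ in degree $0$, then zero until degree $2r-2$, where it is $\mathbf k$. So in degrees $\le2r-3$ our map is a surjection of free modules of equal finite rank, hence an isomorphism. Moreover $H'_{2r-2}\cong\Lambda_{2r-2}\oplus\mathbf k=\mathbf k$, since $2r-2>r$ for $r\ge3$.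

**Step 5: the class in degree $2r-2$ is indecomposable.** As $2\le2r-3$, the classes $u_i\in H'_1$ satisfy $u_i^2=0$ and $u_iu_j=-u_ju_i$ already in $H'$, and they generate $H'$ in degrees $\le2r-3$. A decomposable element of degree $2r-2$ is a sum of products of elements of positive degree $\le2r-3$, so it is a combination of monomials of length $2r-2>r$ in $r$ anticommuting square-zero elements. It is therefore zero. Hence
$$(\bar H'/\bar H'^2)_{2r-2}=H'_{2r-2}\cong\mathbf k\ne0$$
in an even degree. By Step 3 this contradicts Step 2. So $\mathcal K$ is flag. $\square$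

For $\partial\Delta^2$ this is concrete. The algebra $H'$ agrees with $\Lambda[u_1,u_2,u_3]$ through degree $3$ and has a new generator in degree $4$, coming from $H_4(\Omega S^5)$. If $\mathrm{DJ}(\partial\Delta^2)$ were coformal, this generator would force a nonzero group $H_5(\mathrm{DJ}(\partial\Delta^2);\mathbf k)$, while there are no cells of odd dimension.
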